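\title{Almost quadratic volume growth of open manifolds with nonnegative Ricci curvature, sublinear diameter growth and infinite fundamental group}

\begin{abstract}
Let $M$ be a complete noncompact manifold with nonnegative Ricci curvature, infinite fundamental group, and distance spheres of diameter $o(r)$. We prove that either the universal cover of $M$ splits off a line, or the volume of the ball of radius $r$ is at least $c_\sigma r^{2-\sigma}$ for every $\sigma>0$. In particular there is no such manifold with $\operatorname{Ric}>0$, $\pi_1=\mathbb Z$ and volume growth $o(r^{1+\delta})$ for some $\delta<1$. The exponent $2$ is attained by a metric on $\mathbb R^3\times S^1$. The proof averages the squared norm of a harmonic $1$-form over the level sets of a harmonic function and shows that the logarithm of this average is almost convex.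
\end{abstract}

\section{The question and the results}\label{sec:intro}

An \emph{open manifold} is a complete, connected, noncompact Riemannian manifold. Let $M$ be an open manifold with $\operatorname{Ric}\ge0$, fix a base point $p$, let $B_r=B_r(p)$ be the open metric ball, and put $V(r)=\operatorname{vol}B_r$. How slowly can $V$ grow if $\pi_1(M)$ is infinite?

Positive curvature alone does not force much volume: the metric $dr^2+\tanh^2(r)\,d\vartheta^2$ on $\mathbb R^2$ has curvature $2/\cosh^2r>0$ and $V(r)\le2\pi r$. An infinite fundamental group alone does not force much volume either: the product of this surface with a circle has $\operatorname{Ric}\ge0$, $\pi_1=\mathbb Z$ and linear volume growth. But in the product the Ricci curvature vanishes in the direction of the circle, and the universal cover splits off a line. To make the Ricci curvature positive one has to let the length of the circle vary, and the question is what this costs in volume.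

Both examples look like a half-line from far away. The condition that expresses this is the following: $M$ has \emph{sublinear diameter growth} if
\[
\lim_{r\to\infty}\frac{\operatorname{diam}\partial B_r}{r}=0,
\]
the diameter being measured with the distance of $M$. Volume growth can be measured by $V$ itself or by the \emph{relative volume growth function}
\[
\mathrm{RV}(s)=\limsup_{r\to\infty}\frac{V(rs)}{V(r)},\qquad s\ge1,
\]
which records the growth of $V$ over the range of scales $[r,rs]$ on which it is fastest. Three known facts form the background.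
\begin{itemize}
\item[(K1)] If $M$ is open with $\operatorname{Ric}\ge0$, has $\operatorname{Ric}>0$ at some point and sublinear diameter growth, and $\mathrm{RV}(s)/s^{1+\delta}\to0$ as $s\to\infty$ for some $\delta\in(0,1)$, then $\pi_1(M)$ is finite.
\item[(K2)] For open $M$ with $\operatorname{Ric}\ge0$ and $\beta>0$, the condition $\mathrm{RV}(s)/s^\beta\to0$ implies $V(r)/r^\beta\to0$, but the converse fails in general.
\item[(K3)] Among the known examples with $\operatorname{Ric}>0$ and $\pi_1=\mathbb Z$, the smallest volume growth is quadratic.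
\end{itemize}
By (K2) the hypothesis on $\mathrm{RV}$ in (K1) is stronger than the same hypothesis on $V$. The following problem, posed by Navarro, Pan and Zhu \cite{NPZ}, asks for an example in the gap.
\begin{quote}
\emph{Is there an open manifold with $\operatorname{Ric}>0$, sublinear diameter growth, $V(r)/r^{1+\delta}\to0$ for some $\delta\in(0,1)$, and $\pi_1(M)=\mathbb Z$?}
\end{quote}
One might well guess that there is. A bound on $V$ permits long ranges of scales on which the volume grows quadratically or faster, provided that they alternate with still longer ranges of slow growth, and an argument that looks at one range of scales at a time does not exclude this. The answer is nevertheless no, because there is a monotone quantity that links all scales.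

\begin{theorem}\label{thm:A}
Let $M$ be an open manifold with $\operatorname{Ric}\ge0$ and sublinear diameter growth, and let $\chi:\pi_1(M)\to\mathbb R$ be a nonzero homomorphism. If $\liminf_{r\to\infty}V(r)/r^{2-\sigma}<\infty$ for some $\sigma>0$, then $M$ carries a nonzero parallel $1$-form. Hence the universal cover $\tilde M$ is isometric to a product $\mathbb R\times M_0$, and $\operatorname{Ric}$ is positive definite at no point.
\end{theorem}

Taking $\sigma=1-\delta$ and $\chi$ the inclusion $\mathbb Z\hookrightarrow\mathbb R$ answers the question.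

\begin{corollary}\label{cor:answer}
There is no open manifold with $\operatorname{Ric}>0$, sublinear diameter growth, $V(r)/r^{1+\delta}\to0$ for some $\delta\in(0,1)$, and $\pi_1(M)=\mathbb Z$.
\end{corollary}

An infinite fundamental group need not have a nonzero homomorphism to $\mathbb R$, but under our hypotheses a subgroup of finite index has one, and this gives the general statement.

\begin{theorem}\label{thm:B}
Let $M$ be an open manifold with $\operatorname{Ric}\ge0$, sublinear diameter growth and infinite fundamental group. Then
\begin{itemize}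
\item[(a)] $\tilde M$ splits isometrically as $\mathbb R\times M_0$, or
\item[(b)] for every $\sigma>0$ there is $c_\sigma>0$ with $V(r)\ge c_\sigma r^{2-\sigma}$ for all $r\ge1$.
\end{itemize}
If $\operatorname{Ric}>0$ at one point, then \textup{(b)} holds.
\end{theorem}

The product above shows that alternative (a) cannot be dropped. Applying (b) with $\sigma<1-\delta$ shows that in (K1) the hypothesis on $\mathrm{RV}$ can be weakened to a hypothesis on $V$.

\begin{corollary}\label{cor:finite}
Let $M$ be an open manifold with $\operatorname{Ric}\ge0$, $\operatorname{Ric}>0$ at one point, and sublinear diameter growth. If $\liminf_{r\to\infty}V(r)/r^{1+\delta}<\infty$ for some $\delta<1$, then $\pi_1(M)$ is finite.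
\end{corollary}

\begin{theorem}\label{thm:C}
On $\mathbb R^3\times S^1$ there is a complete metric with $\operatorname{Ric}>0$, sublinear diameter growth and $C^{-1}r^2\le V(r)\le Cr^2$ for $r\ge1$, for some constant $C$.
\end{theorem}

Together, Theorems~\ref{thm:B} and~\ref{thm:C} say that $\operatorname{Ric}>0$, sublinear diameter growth and an infinite fundamental group force $\liminf_{r\to\infty}\log V(r)/\log r\ge2$, and that equality occurs.

Section~\ref{sec:model} treats warped products, where the whole mechanism is a computation in one variable; it contains the proof of Theorem~\ref{thm:C} and the plan of the general argument. Sections~\ref{sec:tools}--\ref{sec:end} prove Theorem~\ref{thm:A}, and Section~\ref{sec:B} deduces Theorem~\ref{thm:B}.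

\section{Warped products: the mechanism and the sharp example}\label{sec:model}

Let $k\ge1$. On $\mathbb R^{k+1}\times S^1$, with polar coordinates on $\mathbb R^{k+1}$ and $\theta\in\mathbb R/2\pi\mathbb Z$, consider
\begin{equation}\label{eq:warped}
dr^2+\phi(r)^2ds^2_{S^k}+\psi(r)^2d\theta^2 ,
\end{equation}
where $\phi$ is smooth and odd, $\phi'(0)=1$, $\phi>0$ on $(0,\infty)$, and $\psi$ is smooth, even and positive. Such a metric is smooth and complete. For unit vectors $\partial_r$, $e_\theta$ and $e,e'$ tangent to $S^k$, the sectional curvatures of the planes $\partial_r\wedge e$, $\partial_r\wedge e_\theta$, $e\wedge e'$, $e\wedge e_\theta$ are $-\phi''/\phi$, $-\psi''/\psi$, $(1-\phi'^2)/\phi^2$, $-\phi'\psi'/(\phi\psi)$, and the Ricci tensor is diagonal with values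
\begin{equation}\label{eq:ricci}
\begin{gathered}
\operatorname{Ric}(\partial_r)=-k\frac{\phi''}{\phi}-\frac{\psi''}{\psi},\qquad
\operatorname{Ric}(e_\theta)=-\frac{(\phi^k\psi')'}{\phi^k\psi},\\
\operatorname{Ric}(e)=-\frac{\phi''}{\phi}+(k-1)\frac{1-\phi'^2}{\phi^2}-\frac{\phi'\psi'}{\phi\psi}.
\end{gathered}
\end{equation}
The hypersurface $\{r=\text{const}\}$ has area $\mathcal A(r)=2\pi\omega_k\,\phi^k\psi$, where $\omega_k=\operatorname{vol}S^k$. Take $p$ on the circle $\{r=0\}$. Every point is joined to $p$ by a radial segment followed by at most half of that circle, so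
\begin{equation}\label{eq:tube}
r\le d(p,\cdot)\le r+\pi\psi(0).
\end{equation}

\begin{proposition}\label{prop:model}
If the metric \eqref{eq:warped} has $\operatorname{Ric}\ge0$, then either $\psi$ is constant, so that the metric is a product with $S^1$, or $V(R)\ge c'R^2$ for some $c'>0$ and all large $R$.
\end{proposition}

\begin{proof}
\emph{A monotone quantity.} Since $\operatorname{Ric}(e_\theta)\ge0$, the function $-\phi^k\psi'$ is nondecreasing, and it vanishes at $r=0$. If $\psi$ is not constant, there are $a,r_1>0$ with $-\phi^k\psi'\ge a$ on $[r_1,\infty)$, that is,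
\[
-(\log\psi)'\ge\frac{a}{\phi^k\psi}\quad\text{on }[r_1,\infty).
\]
Once the circle has begun to shrink, it keeps shrinking at a rate inversely proportional to the area $\mathcal A$.

\emph{The circle cannot shrink fast.} Put $x=\phi'/\phi$, $y=\psi'/\psi$, $w=kx+y$. Then $\operatorname{Ric}(\partial_r)\ge0$ reads $w'\le-(kx^2+y^2)$, and $kx^2+y^2\ge w^2/(k+1)$ by the Cauchy--Schwarz inequality. So $w$ is nonincreasing and $(1/w)'\ge1/(k+1)$ wherever $w\ne0$. If $w$ were negative somewhere, $1/w$ would rise to $0$ in finite time, which is impossible for a smooth function $w$ on $(0,\infty)$. Hence $w\ge0$, and integrating $(1/w)'$ over $(0,R)$ when $w(R)>0$ gives $w(R)\le(k+1)/R$. Therefore $\int_R^{2R}y^2\le w(R)-w(2R)\le(k+1)/R$ and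
\[
\log\psi(R)-\log\psi(2R)\le\Big(R\int_R^{2R}y^2\Big)^{1/2}\le\sqrt{k+1}.
\]

\emph{Comparison.} For $R\ge r_1$ the two steps and the Cauchy--Schwarz inequality give
\[
\sqrt{k+1}\ge a\int_R^{2R}\frac{dr}{\phi^k\psi}\ge aR^2\Big(\int_R^{2R}\phi^k\psi\,dr\Big)^{-1},
\]
so $\operatorname{vol}\{r<2R\}\ge2\pi\omega_ka(k+1)^{-1/2}R^2$. Now use \eqref{eq:tube}.
\end{proof}

\subsection*{The sharp example}
Take $k=2$ and suppose $\phi\approx r^{a}$, $\psi\approx r^{-b}$ for large $r$, with $b>0$. For pure powers, sublinear diameter growth asks for $a<1$; the volume grows like $R^{2a-b+1}$; monotonicity of $-\phi^2\psi'=b\,r^{2a-b-1}$ asks for $2a-b\ge1$; and $\operatorname{Ric}(\partial_r)=[2a(1-a)-b(1+b)]r^{-2}$. In the borderline case $2a-b=1$ of quadratic growth the bracket equals $\frac12(1+b)(1-3b)$, which is positive for $b<\frac13$. We take $b=\frac15$, $a=\frac35$ and smooth the powers at $r=0$ in such a way that $-\phi^2\psi'$ increases strictly to its limit.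

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $k=2$, $\phi=r(1+r^2)^{-1/5}$, $\psi=(1+r^2)^{-1/10}$. Differentiating,
\begin{gather*}
\phi'=\frac{1+\frac35r^2}{(1+r^2)^{6/5}},\qquad -\frac{\phi''}{\phi}=\frac{\frac65+\frac6{25}r^2}{(1+r^2)^2},\\
\psi'=-\frac{r}{5(1+r^2)^{11/10}},\qquad-\frac{\psi''}{\psi}=\frac{\frac15-\frac6{25}r^2}{(1+r^2)^2}.
\end{gather*}
Hence $\operatorname{Ric}(\partial_r)=(\frac{13}5+\frac6{25}r^2)(1+r^2)^{-2}$. Next, $\phi^2\psi'=-\frac15r^3(1+r^2)^{-3/2}$ has derivative $-\frac35r^2(1+r^2)^{-5/2}$, and $\phi^2\psi=r^2(1+r^2)^{-1/2}$, so $\operatorname{Ric}(e_\theta)=\frac35(1+r^2)^{-2}$. Finally $\phi'>0$, $\phi'(0)=1$ and $\phi''<0$ for $r>0$ give $0<\phi'<1$, and $\psi'\le0$; so the last two terms of $\operatorname{Ric}(e)$ are nonnegative and $\operatorname{Ric}(e)\ge\frac65(1+r^2)^{-2}$. Thus $\operatorname{Ric}\ge\frac35(1+r^2)^{-2}$ for $r>0$, and by continuity also at $r=0$.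

By \eqref{eq:tube}, $\partial B_R\subset\{R-\pi\le r\le R\}$. Two points of $\partial B_R$ can be joined by moving each radially to $\{r=R\}$ and then moving along $S^2$ and along $S^1$, so $\operatorname{diam}\partial B_R\le2\pi+\pi\phi(R)+\pi\psi(R)\le3\pi+\pi R^{3/5}=o(R)$. The area $\mathcal A(r)=8\pi^2r^2(1+r^2)^{-1/2}$ is at most $8\pi^2r$, and at least $4\pi^2r$ for $r\ge1$. With $\{r<R-\pi\}\subset B_R\subset\{r<R\}$ this gives $V(R)\le4\pi^2R^2$ for all $R$ and $V(R)\ge2\pi^2((R-\pi)^2-1)\ge R^2$ for $R\ge10$; for $1\le R\le10$ we have $V(R)\ge V(1)R^2/100$.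
\end{proof}

\subsection*{The argument in invariant terms}
The proof of Proposition~\ref{prop:model} can be phrased without coordinates. The form $\alpha=d\theta$ is closed and coclosed, represents the homomorphism $\pi_1\to\mathbb R$, and has $v:=|\alpha|^2=\psi^{-2}$. The radial function $f$ with $f'=1/\mathcal A$ is harmonic for $r>0$ and has flux $\int|\nabla f|=1$ through each of its level sets. Let $m(t)=\int_{\{f=t\}}v|\nabla f|$ be the average of $v$ over a level set with respect to the flux measure. Then $m(f(r))=\psi(r)^{-2}$ and
\[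
\frac{d}{dt}\log m=-2\frac{\psi'}{\psi}\,\mathcal A=-4\pi\omega_k\,\phi^k\psi'.
\]
So $\operatorname{Ric}(e_\theta)\ge0$ says exactly that \emph{$\log m$ is a convex function of the level $t$}, and $m$ grows at least exponentially in $t$ unless it is constant. The second step says that $v$ changes by a bounded factor when $r$ is doubled, so $v$ grows at most polynomially in $r$. The third step says that $f$ gains at least $R^2/\operatorname{vol}\{r<2R\}$ between $R$ and $2R$. If the volume were $O(R^{2-\sigma})$ along a sequence, $f$ would reach $R^\sigma$ at distance about $R$, and a function exponential in $R^\sigma$ would be bounded by a power of $R$.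

On a general $M$ each object has to be constructed.
\begin{itemize}
\item A harmonic form $\alpha$ with periods $\chi$ for which $\sup_{B_r}|\alpha|^2$ is doubling, with a constant depending only on the dimension (Sections~\ref{sec:loops} and~\ref{sec:form}).
\item A harmonic function $f$ with flux $1$ whose level sets are close to distance spheres and whose increments are comparable to $r^2/V(r)$ (Section~\ref{sec:f}).
\item A substitute for convexity. Bochner's formula gives $(m')^2\le m''(m+\kappa)$, where the error $\kappa$ measures the component of $\alpha$ normal to the level sets (Section~\ref{sec:ode}). In the warped product $\kappa=0$ by symmetry, which is why Proposition~\ref{prop:model} needs no hypothesis on diameters. In general, sublinear diameter growth makes $\kappa/m$ small on average (Section~\ref{sec:kappa}). The result is that $m$ grows faster than every power of $t$, which is weaker than exponential growth and accounts for the loss $\sigma$ in the exponent (Section~\ref{sec:end}).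
\end{itemize}

\section{Conventions and tools}\label{sec:tools}

From now on $M$ is an open manifold of dimension $n\ge2$ with $\operatorname{Ric}\ge0$ and sublinear diameter growth with respect to $p$. Put $\rho=d(p,\cdot)$; by completeness $\partial B_s=\{\rho=s\}$, and a point with $\rho=s'\ge s$ lies at distance $s'-s$ from $\partial B_s$, as one sees on a minimal segment to $p$. Let $\gamma$ be a ray from $p$, so $\gamma(s)\in\partial B_s$. The function
\[
\tau(r)=\sup_{s\ge r}\frac{\operatorname{diam}\partial B_s}{s}
\]
is nonincreasing and tends to $0$. Let $\pi:\tilde M\to M$ be the universal cover, $\Gamma=\pi_1(M)$ its deck group, $\tilde p\in\pi^{-1}(p)$, $|g|=d(\tilde p,g\tilde p)$ for $g\in\Gamma$, and $\tilde B_r=B_r(\tilde p)\subset\tilde M$. The mean of a function $u$ over a set $A$ is written $u_A$.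

The letters $C,c$ denote positive constants that depend \emph{only on $n$} and may change from line to line. The phrase ``for large $r$'' means for $r$ beyond a threshold that may depend on everything fixed so far. The distinction matters: the final step plays a small parameter against exponents that must not depend on it.

The following standard facts hold on every complete $n$-manifold with $\operatorname{Ric}\ge0$; we use them on $M$ and on $\tilde M$.
\begin{itemize}
\item[(T1)] \emph{Bishop--Gromov.} $\operatorname{vol}B_{\lambda r}(x)\le\lambda^n\operatorname{vol}B_r(x)$ for $\lambda\ge1$.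
\item[(T2)] \emph{Poincar\'e inequality (Buser).} $\int_{B_R(x)}|u-u_{B_R(x)}|^2\le CR^2\int_{B_{2R}(x)}|\nabla u|^2$.
\item[(T3)] \emph{Cheng--Yau.} If $w>0$ is harmonic on $B_{2a}(x)$, then $|\nabla w|\le\frac Caw$ on $B_a(x)$. Integrating $|\nabla\log w|\le C/a$ along minimal segments to $x$ gives the Harnack inequality $\sup_{B_a(x)}w\le C\inf_{B_a(x)}w$. Both statements extend to $w\ge0$ by applying them to $w+\epsilon$, $\epsilon\downarrow0$.
\item[(T4)] \emph{Mean value inequality (Li--Schoen).} If $u\ge0$ is subharmonic, then $\sup_{B_R(x)}u\le C\,u_{B_{2R}(x)}$.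
\item[(T5)] \emph{Abresch--Gromoll.} Let $\hat n=\max(n,3)$, let $l$ be the distance from $x$ to a minimal segment from $a$ to $b$, and let $s=\min(d(x,a),d(x,b))$. If $l\le s/2$, then the excess satisfies $d(x,a)+d(x,b)-d(a,b)\le C(l^{\hat n}/s)^{1/(\hat n-1)}$. (The theorem concerns $n\ge3$; for $n=2$ apply it in the product with $\mathbb R$.)
\item[(T6)] \emph{Bochner.} If $\alpha$ is a closed and coclosed $1$-form, then $\nabla\alpha$ is symmetric and $\Delta|\alpha|^2=2|\nabla\alpha|^2+2\operatorname{Ric}(\alpha^\sharp,\alpha^\sharp)\ge2|\nabla\alpha|^2$.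
\end{itemize}
We also use the \emph{coarea formula}: for a smooth function $f$ on an open set $\Omega$ and measurable $F$ with $F\ge0$ or $F|\nabla f|$ integrable, $\int_\Omega F|\nabla f|=\int_{\mathbb R}\big(\int_{\{f=t\}}F\big)dt$; by Sard's theorem almost every $t$ is a regular value. Cutoff functions will be Lipschitz functions of a distance; the identity $\int\langle X,\nabla\zeta\rangle=-\int\zeta\operatorname{div}X$ holds for smooth $X$ and compactly supported Lipschitz $\zeta$.

\section{Long loops split}\label{sec:loops}

To compare the energies of forms with periods $\chi$ on $B_r$ and on $B_{2r}$, we must bound $\chi$ on elements of length $10r$ by what can be seen inside $B_r$. This is possible if every long element is a product of boundedly many shorter ones. The natural place to cut a geodesic loop is its midpoint, and the cut is useful unless the loop runs almost radially out and almost radially back. In that case sublinear diameter growth lets us continue almost radially outward from the midpoint; the lift to $\tilde M$ is nearly a tripod, on whose third leg the excess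 is comparable to the height, and (T5) forbids this.

\begin{lemma}\label{lem:split}
There are $\eta=\eta(n)\in(0,1)$ and $r_0$ such that every $g\in\Gamma$ with $|g|\ge r_0$ is a product $g=g_1g_2$ with $|g_1|,|g_2|\le(1-\eta)|g|$.
\end{lemma}

\begin{proof}
Let $\lambda=\lambda(n)\in(0,\frac18]$, to be fixed below, and $\eta=\lambda/4$. Let $L=|g|$, let $\tilde z$ be the midpoint of a minimal segment from $\tilde p$ to $g\tilde p$, let $z=\pi(\tilde z)$ and $s=\rho(z)\le L/2$. Some $g_1\in\Gamma$ has $d(g_1\tilde p,\tilde z)=s$, and then $|g_1|$ and $|g_1^{-1}g|=d(g_1\tilde p,g\tilde p)$ are at most $L/2+s$. If $s\le(\frac12-\eta)L$, we are done with $g_2=g_1^{-1}g$.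

Suppose $s>(\frac12-\eta)L$. If $L$ is large, then $d(z,\gamma(s))\le\operatorname{diam}\partial B_s\le\eta s$. Follow a minimal segment from $z$ to $\gamma(s)$ and then $\gamma$ to $y=\gamma(s+L)$; lift this path starting at $\tilde z$, and let $\tilde y$ be the endpoint. Then
\[
L=\rho(y)-\rho(z)\le d(\tilde z,\tilde y)\le\eta s+L,\qquad d(\tilde p,\tilde y),\ d(g\tilde p,\tilde y)\ge\rho(y)=s+L.
\]
Let $\tilde x$ be the point at distance $\lambda L$ from $\tilde z$ on a minimal segment from $\tilde z$ to $\tilde y$. Then $d(\tilde x,\tilde y)\le\eta s+L-\lambda L$, so $d(\tilde p,\tilde x)$ and $d(g\tilde p,\tilde x)$ are at least $s+\lambda L-\eta s$. Since $(1-2\eta)L<2s\le L$,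
\[
d(\tilde p,\tilde x)+d(g\tilde p,\tilde x)-L\ge(2\lambda-3\eta)L=\tfrac54\lambda L.
\]
On the other hand, $\tilde x$ is within $\lambda L\le L/8$ of the segment from $\tilde p$ to $g\tilde p$ and at distance at least $L/2-\lambda L\ge3L/8$ from its endpoints. So (T5) applies and bounds the left side by $C\lambda^{1+1/(\hat n-1)}L$, which is at most $\frac12\lambda L$ if $\lambda(n)$ is small. This is a contradiction.
\end{proof}

\begin{corollary}\label{cor:split}
The group $\Gamma$ is generated by the finite set $\{g:|g|<r_0\}$. For $r\ge10r_0$, every $g$ with $|g|\le10r$ is a product of at most $C$ elements of length at most $r/10$.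
\end{corollary}

\begin{proof}
Split every factor of length at least $r_0$, respectively greater than $r/10$, and repeat. In the second case, $j$ rounds with $(1-\eta)^j\le1/100$ suffice and produce at most $2^j$ factors.
\end{proof}

Estimates will be made on balls of $\tilde M$ and have to be carried back to $M$. Let $\mathcal N(R)=\#\{g\in\Gamma:|g|\le R\}$.

\begin{lemma}\label{lem:count}
For measurable $F\ge0$ on $M$ and $R>0$ we have $(F\circ\pi)_{\tilde B_R}\le3^nF_{B_R}$ and $\mathcal N(10R)\le15^n\mathcal N(2R)$.
\end{lemma}

\begin{proof}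
For $x\in B_R$ choose $\tilde x$ over $x$ with $d(\tilde p,\tilde x)=\rho(x)<R$. If $g\tilde x\in\tilde B_R$, then $|g|\le2R$; if $|g|\le2R$, then $g\tilde x\in\tilde B_{3R}$. So $x$ has at most $\mathcal N(2R)$ preimages in $\tilde B_R$ and at least $\mathcal N(2R)$ in $\tilde B_{3R}$:
\[
\int_{\tilde B_R}F\circ\pi\le\mathcal N(2R)\int_{B_R}F,\qquad\operatorname{vol}\tilde B_{3R}\ge\mathcal N(2R)V(R).
\]
With (T1), $\operatorname{vol}\tilde B_R\ge3^{-n}\mathcal N(2R)V(R)$, which gives the first claim. For the second, $\mathcal N(10R)\le\operatorname{vol}\tilde B_{15R}/V(5R)\le15^n\operatorname{vol}\tilde B_R/V(R)\le15^n\mathcal N(2R)$, the last step by the first inequality with $F=1$.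
\end{proof}

\section{A harmonic form with doubling energy}\label{sec:form}

Fix a nonzero homomorphism $\chi:\Gamma\to\mathbb R$. A harmonic form with periods $\chi$ is determined only up to differentials of harmonic functions, which may grow very fast. We want the slowest one, so we minimize energy on balls and let the radius tend to infinity.

Let $\mathcal U(r)$ be the set of $u\in H^1_{loc}(\pi^{-1}(B_r))$ such that $u\circ g=u+\chi(g)$ for all $g\in\Gamma$ and the $\Gamma$-invariant form $du$, viewed on $B_r$, lies in $L^2(B_r)$. This set is nonempty: by de Rham's theorem a smooth closed form on $M$ has periods $\chi$, and its primitive on $\tilde M$ belongs to $\mathcal U(r)$. The difference of two elements is $\Gamma$-invariant, so $\{du:u\in\mathcal U(r)\}$ is an affine space with direction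
\[
\mathcal H(r)=\{dh:\ h\in H^1_{loc}(B_r),\ dh\in L^2(B_r)\}.
\]
The space $\mathcal H(r)$ is closed in $L^2$. Indeed, let $dh_j\to\omega$. By (T2), $h_j-(h_j)_B$ converges in $L^2(B)$ for each ball $B$ whose double is relatively compact in $B_r$. Normalize $(h_j)_{B'}=0$ for one such ball $B'$. If $h_j$ converges in $L^2(B)$ and $B$ meets another such ball $B''$, then on $B\cap B''$ both $h_j$ and $h_j-(h_j)_{B''}$ converge, so the constants $(h_j)_{B''}$ converge and $h_j$ converges in $L^2(B'')$. Since $B_r$ is connected, $h_j\to h$ in $L^2_{loc}(B_r)$, and $dh=\omega$.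

Hence $E(r)=\min_{u\in\mathcal U(r)}\int_{B_r}|du|^2$ is attained by a unique form $\alpha_r=du_r$, which is orthogonal to $\mathcal H(r)$. Testing with $h\in C_c^\infty(B_r)$ shows that $u_r$ is weakly harmonic, hence smooth and harmonic; so $\alpha_r$ is smooth, closed and coclosed. Restriction maps $\mathcal U(r')$ to $\mathcal U(r)$ for $r<r'$, so $E$ is nondecreasing.

\begin{lemma}\label{lem:doubling}
$E(2r)\le C_0E(r)$ for $r\ge10r_0$, with $C_0=C_0(n)\ge1$.
\end{lemma}

\begin{proof}
We bound the periods in terms of $E(r)$ and then build a competitor on $B_{2r}$ from the periods alone.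

Let $u=u_r$. For $|g|\le r/10$, the balls $\tilde B_{r/10}$ and $g\tilde B_{r/10}$ lie in $\tilde B_{r/5}$, and the means of $u$ over them differ by exactly $\chi(g)$. Each mean differs from $\bar u=u_{\tilde B_{r/5}}$ by at most $(\operatorname{vol}\tilde B_{r/10})^{-1/2}\|u-\bar u\|_{L^2(\tilde B_{r/5})}$. By (T2), (T1) and Lemma~\ref{lem:count},
\[
\chi(g)^2\le Cr^2\,(|du|^2)_{\tilde B_{2r/5}}\le Cr^2\frac{E(r)}{V(2r/5)}\le Cr^2\frac{E(r)}{V(r)}.
\]
Since $\chi$ is additive, Corollary~\ref{cor:split} extends this bound, with another $C$, to all $|g|\le10r$.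

Let $\zeta$ equal $1$ on $[0,4]$ and $0$ on $[8,\infty)$ and be linear in between. On $\pi^{-1}(B_{2r})$ put
\[
\zeta_g=\zeta\big(d(\cdot,g\tilde p)/r\big),\qquad Z=\sum_g\zeta_g,\qquad\hat u=\frac1Z\sum_g\chi(g)\zeta_g.
\]
The sums are locally finite. From $\zeta_g\circ g'=\zeta_{g'^{-1}g}$ we get $Z\circ g'=Z$ and $\hat u\circ g'=\hat u+\chi(g')$. Given $x\in\pi^{-1}(B_{2r})$, choose $g_0$ with $d(x,g_0\tilde p)<2r$. If $|g_0^{-1}g|\le2r$, then $\zeta_g(x)=1$, so $Z(x)\ge\mathcal N(2r)\ge1$. If $x$ lies in the support of $\zeta_g$, then $d(x,g\tilde p)\le8r$ and $|g_0^{-1}g|\le10r$; there are at most $\mathcal N(10r)$ such $g$. Because $\sum_g\zeta_g/Z=1$, we have $\nabla\hat u=\sum_g\chi(g_0^{-1}g)\nabla(\zeta_g/Z)$, and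
\[
\sum_g\Big|\nabla\frac{\zeta_g}Z\Big|\le\sum_g\Big(\frac{|\nabla\zeta_g|}Z+\frac{\zeta_g|\nabla Z|}{Z^2}\Big)\le\frac2Z\sum_g|\nabla\zeta_g|\le\frac{\mathcal N(10r)}{2r\,\mathcal N(2r)}\le\frac Cr
\]
by Lemma~\ref{lem:count}. So $|\nabla\hat u|^2\le CE(r)/V(r)$ almost everywhere, $\hat u\in\mathcal U(2r)$, and $E(2r)\le CE(r)V(2r)/V(r)\le CE(r)$.
\end{proof}

The minimizers on $B_r$ and $B_{2r}$ differ by the differential of a harmonic function. To sum these corrections we need the energy of harmonic functions to decay inward faster than $E$ does. On a manifold that looks like a half-line it decays faster than any prescribed rate, because each of many thin shells, being contained in a small ball, already controls all the energy inside it. In $\mathbb R^n$ the next lemma is false: a linear function has ratio $2^{-n}$ for every $r$.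

\begin{lemma}\label{lem:decay}
For every $K$ there is $r_K$ such that $\int_{B_r}|dh|^2\le K^{-1}\int_{B_{2r}}|dh|^2$ for all $r\ge r_K$ and all harmonic functions $h$ on $B_{2r}$.
\end{lemma}

\begin{proof}
Let $0<\varepsilon\le1/50$ and let $r$ be so large that $\operatorname{diam}\partial B_s\le\varepsilon r$ for $s\in[r,2r]$. Let $s_j=r+14j\varepsilon r$ for the integers $j\ge1$ with $s_j+7\varepsilon r\le2r$; there are at least $1/(28\varepsilon)$ of them. Fix $x_j\in\partial B_{s_j}$. Each point of the shell $A_j=\{s_j\le\rho\le s_j+\varepsilon r\}$ is within $\varepsilon r$ of $\partial B_{s_j}$, so $A_j\subset B_{3\varepsilon r}(x_j)$. The balls $B_{6\varepsilon r}(x_j)\subset\{|\rho-s_j|<6\varepsilon r\}$ are disjoint and contained in $B_{2r}$. Let $\zeta$ equal $1$ on $B_{s_j}$, vanish for $\rho\ge s_j+\varepsilon r$, and be linear in $\rho$ in between; let $\bar h$ be the mean of $h$ over $B_{3\varepsilon r}(x_j)$. Expanding $0=\int\langle dh,d(\zeta^2(h-\bar h))\rangle$ and using (T2),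
\[
\int_{B_r}|dh|^2\le\int\zeta^2|dh|^2\le\frac2{\varepsilon r}\|h-\bar h\|_{L^2(A_j)}\|dh\|_{L^2(A_j)}\le C\int_{B_{6\varepsilon r}(x_j)}|dh|^2.
\]
Summing over $j$ gives $\int_{B_r}|dh|^2\le C\varepsilon\int_{B_{2r}}|dh|^2$. Choose $\varepsilon$ with $C\varepsilon\le1/K$.
\end{proof}

\begin{proposition}\label{prop:alpha}
There is a nonzero smooth, closed and coclosed $1$-form $\alpha$ on $M$ such that $v=|\alpha|^2$ satisfies, for large $r$,
\begin{equation}\label{eq:vdoubling}
\sup_{B_{4r}}v\le C\sup_{B_{r/4}}v,\qquad\sup_{B_r}v\le C_\alpha r^N,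
\end{equation}
where $N=N(n)$ and $C_\alpha$ may depend on $\alpha$.
\end{proposition}

\begin{proof}
Let $K=4C_0$, $r_k=2^k\max(10r_0,r_K)$ and $\alpha_k=\alpha_{r_k}$. On $B_{r_k}$ we have $\alpha_{k+1}-\alpha_k=dh_k\in\mathcal H(r_k)$, and $h_k$ is harmonic because both forms are coclosed. Since $\alpha_k\perp dh_k$,
\[
\int_{B_{r_k}}|dh_k|^2=\int_{B_{r_k}}|\alpha_{k+1}|^2-E(r_k)\le E(r_{k+1})\le C_0E(r_k).
\]
For $i\le k$, applying Lemmas~\ref{lem:decay} and~\ref{lem:doubling} $k-i$ times each,
\[
\int_{B_{r_i}}|dh_k|^2\le K^{-(k-i)}C_0\,C_0^{k-i}E(r_i)=4^{-(k-i)}C_0E(r_i).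
\]
So $\alpha=\lim\alpha_k$ exists in $L^2(B_{r_i})$ for every $i$, with $\|\alpha-\alpha_i\|_{L^2(B_{r_i})}\le2(C_0E(r_i))^{1/2}$, and $\alpha$ is weakly coclosed. Since $\mathcal H(r_i)$ is closed, $\alpha-\alpha_i\in\mathcal H(r_i)$; thus $\alpha=du$ on $B_{r_i}$ with $u\in\mathcal U(r_i)$ weakly harmonic, and $\alpha$ is smooth, closed and coclosed. If $\chi(g)\ne0$ and $r_i>|g|$, then $u$ takes different values at the points $\tilde p$, $g\tilde p$ of the connected set $\tilde B_{r_i}$, so $\alpha\ne0$.

Let $I(r)=\int_{B_r}v$. Then $E(r_i)\le I(r_i)\le(1+2C_0^{1/2})^2E(r_i)$, so for $r\in[r_i,r_{i+1}]$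
\[
I(2r)\le I(r_{i+2})\le CE(r_{i+2})\le CC_0^2E(r_i)\le CI(r).
\]
By (T6), $v$ is subharmonic. By (T4), five applications of the last inequality, and $V(8r)\ge V(r/4)$,
\[
\sup_{B_{4r}}v\le C\frac{I(8r)}{V(8r)}\le C\frac{I(r/4)}{V(r/4)}\le C\sup_{B_{r/4}}v.
\]
Iterating this bound, which relates radii with ratio $16$, gives the second inequality with $N=\log_{16}C$.
\end{proof}

If $\Delta v\equiv0$, both terms in (T6) vanish. Then $\alpha$ is parallel and nowhere zero, $\operatorname{Ric}(\alpha^\sharp,\alpha^\sharp)=0$ at every point, and $\tilde M=\mathbb R\times M_0$ by de Rham's decomposition theorem: the conclusion of Theorem~\ref{thm:A} holds. It remains to prove the following.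

\begin{proposition}\label{prop:main}
If $\Delta v>0$ at some point, then $V(r)/r^{2-\sigma}\to\infty$ for every $\sigma>0$.
\end{proposition}

In Sections~\ref{sec:f}--\ref{sec:end} we assume that $\Delta v>0$ at some point.

\section{A harmonic radial coordinate}\label{sec:f}

The distance $\rho$ is neither smooth nor harmonic. We replace it by a harmonic function defined outside a compact domain, normalized by its flux, and then compare its level sets with distance spheres.

\subsection*{The domain}
\begin{lemma}\label{lem:D}
There is a connected, relatively compact open set $D$ with smooth boundary, containing $p$ and a point where $\Delta v>0$, such that $U=M\setminus\bar D$ is connected.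
\end{lemma}

\begin{proof}
Let $\hat\rho$ be smooth with $|\hat\rho-\rho|\le1$, let $a$ be a large regular value, and let $D_1$ be the component of $\{\hat\rho<a\}$ containing $B_{a-1}$. It is relatively compact, contains $p$ and a point where $\Delta v>0$, and $\partial D_1$ is a finite union of closed connected hypersurfaces $\Sigma$, each with $D_1$ on one side and a connected collar in $M\setminus\bar D_1$ on the other. Every component of $M\setminus\bar D_1$ has boundary points on some $\Sigma$ and so contains its outer collar. Hence there are finitely many components, and at least one is unbounded.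

Let $\bar D_1\subset B_{s_1}$. If $U$ is an unbounded component and $z\in U$ has $\rho(z)>s_1$, then the part $\{\rho>s_1\}$ of a minimal segment from $p$ to $z$ avoids $\bar D_1$ and so lies in $U$; thus $U$ meets $\partial B_s$ for every $s>s_1$. Two unbounded components would give two points of $\partial B_s$ such that every curve between them meets $B_{s_1}$, hence at distance at least $2(s-s_1)$. This contradicts sublinear diameter growth. (On the cylinder $\mathbb R\times S^1$ this step fails.) So $U$ is unique. The set $D=M\setminus\bar U$ is the union of $D_1$, the bounded components, and the hypersurfaces $\Sigma$ that join them to $D_1$. It is open, connected and relatively compact, $\partial D=\partial U$ is the union of the remaining $\Sigma$, and $M\setminus\bar D=U$.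
\end{proof}

Twice we shall bound an energy from below as follows. If $u$ is Lipschitz, $u=0$ on $A$ and $u=1$ on $A'$ with $A,A'\subset B_R$, then by (T2), with $\bar u=u_{B_R}$,
\begin{equation}\label{eq:cap}
CR^2\int_{B_{2R}}|\nabla u|^2\ge\bar u^2\operatorname{vol}A+(1-\bar u)^2\operatorname{vol}A'\ge\tfrac12\min(\operatorname{vol}A,\operatorname{vol}A').
\end{equation}

\subsection*{The function}
Let $\nu$ be the unit normal of $\partial D$ pointing out of $D$.

\begin{proposition}\label{prop:f}
There is a continuous function $f$ on $M$, zero on $\bar D$, smooth on $M\setminus D$ up to the boundary, positive and harmonic on $U$, with $\int_{\partial D}\partial_\nu f=1$ and the following properties. For $s$ with $\bar D\subset B_s$ let $\mu^-(s)$ and $\mu^+(s)$ be the minimum and the maximum of $f$ on $\partial B_s$.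
\begin{itemize}
\item[(a)] $f\ge\mu^-(s)$ off $B_s$ and $f\le\mu^+(s)$ on $\bar B_s$. In particular $\mu^\pm$ are nondecreasing.
\item[(b)] Let $t_*=\lim_{s\to\infty}\mu^-(s)\in(0,\infty]$. For $t<t_*$ the set $\{f\le t\}$ is compact, and $\int_{\{f=t\}}|\nabla f|=1$ for every regular value $t\in(0,t_*)$.
\item[(c)] $\int_{\{s\le\rho\le s'\}}|\nabla f|^2\le\mu^+(s')-\mu^-(s)$ for $s<s'$.
\end{itemize}
\end{proposition}

\begin{proof}
Let $U_i\supset\bar D$ be an exhaustion of $M$ by connected, relatively compact open sets with smooth boundary. The closure of a component $W$ of $U_i\setminus\bar D$ meets $\partial D$, since otherwise $W$ would be open and closed in $U_i$; and it meets $\partial U_i$, since otherwise $W$ would be open and closed in the unbounded connected set $U$. Let $f_i$ be harmonic on $U_i\setminus\bar D$ with $f_i=0$ on $\partial D$ and $f_i=a_i>0$ constant on $\partial U_i$. On each $W$ the function $f_i$ is nonconstant, so $0<f_i<a_i$ inside and $\partial_\nu f_i>0$ on $\partial D$ by the Hopf lemma; choose $a_i$ so that $\int_{\partial D}\partial_\nu f_i=1$.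 The divergence theorem on $\{0<f_i<t\}$ gives $\int_{\{f_i=t\}}|\nabla f_i|=1$ for regular $t\in(0,a_i)$, and so, by the coarea formula,
\begin{equation}\label{eq:energylevels}
\int_{\{t\le f_i\le t'\}}|\nabla f_i|^2=t'-t\qquad(0\le t\le t'\le a_i).
\end{equation}

Fix $s$ with $\bar D\subset B_s$, let $i$ be so large that $\bar B_s\subset U_i$, and let $\mu_i^\pm(s)$ be the extrema of $f_i$ on $\partial B_s$. By the maximum principle, $f_i\ge\mu_i^-(s)$ on $U_i\setminus B_s$ and $f_i\le\mu_i^+(s)$ on $\bar B_s\setminus D$. The function $\min(f_i/\mu_i^-(s),1)$, extended by $0$ on $D$ and by $1$ off $U_i$, has energy $1/\mu_i^-(s)$ by \eqref{eq:energylevels} and equals $1$ off $B_s$. By \eqref{eq:cap} with $A=D$, $A'=B_{3s}\setminus B_s$, $R=3s$, this energy has a positive lower bound independent of $i$. So $\mu_i^-(s)$ is bounded in $i$. Since $U$ is connected, $\partial B_s$ lies in a compact connected subset of $U$, and a chain of Harnack inequalities on it bounds $\mu_i^+(s)$ in $i$. Thus $f_i$ is bounded on each $B_s\setminus D$, and by interior and boundary elliptic estimates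 a subsequence converges smoothly on compact subsets of $M\setminus D$ to a harmonic $f\ge0$ with $f=0$ on $\partial D$ and flux $1$. As $f\not\equiv0$ and $U$ is connected, $f>0$ on $U$. Extend $f$ by $0$ over $D$.

Property (a) passes to the limit. For (b), choose $s$ with $\mu^-(s)>t$; then $\{f\le t\}\subset B_s$ by (a), and the divergence theorem applies on $\{0<f<t\}$. For (c), on $\{s\le\rho\le s'\}$ we have $\mu_i^-(s)\le f_i\le\mu_i^+(s')$, so \eqref{eq:energylevels} gives the inequality for $f_i$, and we let $i\to\infty$. (The detour through $f_i$ is needed because we do not yet know that $\mu^+(s')<t_*$.)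
\end{proof}

\subsection*{The size of $f$}
In the warped product, $f$ gains about $r/\mathcal A(r)$ between $r$ and $2r$. The general counterpart is
\[
b(r)=\frac{r^2}{V(r)},\qquad \lambda^{2-n}b(r)\le b(\lambda r)\le\lambda^2b(r)\quad(\lambda\ge1),
\]
the inequalities following from (T1) and the monotonicity of $V$. In particular $cb(r)\le b(s)\le Cb(r)$ for $s\in[r/4,4r]$.

\begin{proposition}\label{prop:size}
For large $r$ the following hold.
\begin{itemize}
\item[(a)] $|\nabla f|\le Cb(r)/r$ on $\{r/4\le\rho\le4r\}$.
\item[(b)] If $r/4\le s<s+a\le4r$, then $\mu^-(s+a)-\mu^+(s)\ge\big[4^{-n}(a/r)^2-C\tau(r/4)\big]b(r)$.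
\item[(c)] $\mu^+(r/2)<\mu^-(r)<t_*$, $\ \mu^-(r)\ge cb(r)$, and $cb(r)\le\mu^-(2r)-\mu^-(r)\le Cb(r)$.
\end{itemize}
\end{proposition}

\begin{proof}
Let $r$ be so large that $\bar D\subset B_{r/16}$ and $\tau(r/16)\le1/40$, and put $\omega(r)=\mu^+(4r)-\mu^-(r/2)$. The main point is the bound $\omega\le Cb$. A capacity estimate controls the gap $\mu^-(r)-\mu^+(r/2)$ directly; the oscillation of $f$ on a sphere is controlled only by $\omega$ at a smaller scale, but with the small factor $\tau$, so that an iteration closes.

\emph{Step 1: Harnack inequality on annuli.} The function $w=f-\mu^-(r/2)$ is harmonic and nonnegative on $\{\rho>r/2\}$. For $x\in\{r\le\rho\le4r\}$ the ball $B_{r/2}(x)$ lies in $\{\rho>r/2\}$, so by (T3) values of $w$ in $B_{r/4}(x)$ are comparable. Each $x\in\partial B_s$, $s\in[r,4r]$, is within $4r\tau(r)<r/8$ of $\gamma(s)$, and any two points of $\gamma([r,4r])$ are joined along $\gamma$ in at most $24$ steps of length at most $r/8$. Hence $\sup w\le C\inf w$ on $\{r\le\rho\le4r\}$. By Proposition~\ref{prop:f}(a) the supremum is $\omega(r)$ and the infimum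 is $\mu^-(r)-\mu^-(r/2)$. Together with the gradient estimate in (T3),
\begin{equation}\label{eq:step1}
\omega(r)\le C\big(\mu^-(r)-\mu^-(r/2)\big),\qquad|\nabla f|\le\frac Cr\,\omega(r)\ \text{ on }\{r\le\rho\le4r\}.
\end{equation}

\emph{Step 2: oscillation on spheres.} For large $s$, a minimal segment between two points of $\partial B_s$ has length at most $\tau(s)s\le s/2$ and stays in $\{s/2\le\rho\le2s\}$. By \eqref{eq:step1} at the scale $s/2$, $\mu^+(s)-\mu^-(s)\le C\tau(s)\,\omega(s/2)$.

\emph{Step 3: $\mu^-(r)-\mu^+(r/2)\le Cb(r)$.} Let $\Delta_r$ be the left side and assume $\Delta_r>0$. The truncation $u$ of $(f-\mu^+(r/2))/\Delta_r$ to $[0,1]$ vanishes on $B_{r/2}$ and equals $1$ off $B_r$. All levels below $\mu^-(r)$ are below $t_*$, so the coarea formula and Proposition~\ref{prop:f}(b) give $\int|\nabla u|^2=1/\Delta_r$. The ball $A'=B_r(\gamma(2r))$ lies in $B_{3r}\setminus B_r$ and has volume at least $3^{-n}\operatorname{vol}B_{3r}(\gamma(2r))\ge3^{-n}V(r)$, and $A=B_{r/2}$ has volume at least $2^{-n}V(r)$. By \eqref{eq:cap} with $R=3r$, $1/\Delta_r\ge cV(r)/r^2$.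

\emph{Step 4: iteration.} By Steps 1--3,
\[
\omega(r)\le C\big(\mu^-(r)-\mu^+(\tfrac r2)\big)+C\big(\mu^+(\tfrac r2)-\mu^-(\tfrac r2)\big)\le Cb(r)+C\tau(\tfrac r2)\,\omega(\tfrac r4).
\]
Since $b(r/4)\le Cb(r)$ and $\tau\to0$, the ratio $Q=\omega/b$ satisfies $Q(r)\le C+\frac12Q(r/4)$ for $r\ge r_1$. As $Q$ is bounded on $[r_1/4,r_1]$, $j$ iterations give $Q(r)\le2C+2^{-j}\sup_{[r_1/4,r_1]}Q$, so $Q(r)\le2C+1$ for large $r$. Thus $\omega(r)\le Cb(r)$. Now \eqref{eq:step1} at the scales $r$ and $r/4$ gives (a), and Step 2 gives
\begin{equation}\label{eq:osc}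
\mu^+(s)-\mu^-(s)\le C\tau(s)b(s)\qquad\text{for large }s.
\end{equation}

\emph{Step 5: lower bounds.} Let $\zeta$ equal $1$ on $B_s$, vanish off $B_{s+a}$, and be linear in $\rho$ in between. The divergence theorem for $\zeta\nabla f$ on $U$ and Proposition~\ref{prop:f}(c) give
\[
1=\Big|\int_U\langle\nabla f,\nabla\zeta\rangle\Big|\le\frac1a\,V(4r)^{1/2}\big(\mu^+(s+a)-\mu^-(s)\big)^{1/2},
\]
so $\mu^+(s+a)-\mu^-(s)\ge a^2/V(4r)\ge4^{-n}(a/r)^2b(r)$. Subtracting $\mu^+(s+a)-\mu^-(s+a)$ and $\mu^+(s)-\mu^-(s)$ from the left side leaves $\mu^-(s+a)-\mu^+(s)$, and by \eqref{eq:osc} each subtracted term is at most $C\tau(r/4)b(r)$. This proves (b). With $s=a=r/2$, (b) gives $\mu^-(r)-\mu^+(r/2)\ge cb(r)$, hence $\mu^+(r/2)<\mu^-(r)$ and $\mu^-(r)\ge cb(r)$. With $s=a=r$ it gives $\mu^-(2r)-\mu^-(r)\ge cb(r)$, hence $\mu^-(r)<t_*$. Finally $\mu^-(2r)-\mu^-(r)\le\omega(r)\le Cb(r)$.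
\end{proof}

\section{Almost convexity of the level set averages}\label{sec:ode}

For regular values $t\in(0,t_*)$ of $f$ put
\[
m(t)=\int_{\{f=t\}}v|\nabla f|,\qquad\kappa(t)=\int_{\{f=t\}}\frac{\alpha(\nabla f)^2}{|\nabla f|}.
\]
Since $|\nabla f|$ has integral $1$ on the level set, $m(t)$ is an average of $v=|\alpha|^2$, and $\kappa(t)\le m(t)$ is the same average of the squared normal component of $\alpha$.

The pointwise input is a refinement of the Cauchy--Schwarz inequality that uses the symmetry of $\nabla\alpha$. For a symmetric bilinear form $H$ and vectors $X,Y$, $H(X,Y)$ is the inner product of $H$ with $\frac12(X\otimes Y+Y\otimes X)$, whose squared norm is $\frac12(|X|^2|Y|^2+\langle X,Y\rangle^2)$. Taking $H=\nabla\alpha$, $X=\alpha^\sharp$, $Y=\nabla f$, and using $\langle\nabla v,\nabla f\rangle=2\nabla\alpha(\alpha^\sharp,\nabla f)$ and (T6), we obtain on $U$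
\begin{equation}\label{eq:pointwise}
\langle\nabla v,\nabla f\rangle^2\le2|\nabla\alpha|^2\big(v|\nabla f|^2+\alpha(\nabla f)^2\big)\le\Delta v\,\big(v|\nabla f|^2+\alpha(\nabla f)^2\big).
\end{equation}

To differentiate $m$ twice across critical levels we need to know that the critical set carries no mass.

\begin{lemma}\label{lem:crit}
The set $\{\nabla f=0\}\subset U$ has measure zero.
\end{lemma}

\begin{proof}
In local coordinates, the gradient of a smooth function vanishes at almost every point of its zero set. Applying this to the partial derivatives of $f$, by induction on the order, we see that at almost every point $x$ of $\{\nabla f=0\}$ all derivatives of $f$ of order at least $1$ vanish. By Aronszajn's strong unique continuation theorem, a harmonic function on a connected open set of a smooth Riemannian manifold that vanishes to infinite order at a point vanishes identically. If the set had positive measure, $f-f(x)$ would vanish on $U$; but $f>0$ on $U$ and $f=0$ on $\partial D$.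
\end{proof}

\begin{proposition}\label{prop:ode}
The function $m$ extends to a $C^1$ function on $(0,t_*)$ with $m>0$, $m'>0$ and $m'$ locally absolutely continuous, and
\begin{equation}\label{eq:ode}
\Big(\frac m{m'}\Big)'\le\frac{\kappa}{m+\kappa}\le\frac\kappa m\quad\text{almost everywhere.}
\end{equation}
\end{proposition}

\begin{proof}
For regular $t$ let
\[
m_1(t)=\int_{\{f=t\}}\frac{\langle\nabla f,\nabla v\rangle}{|\nabla f|},\qquad m_2(t)=\int_{\{f=t\}}\frac{\Delta v}{|\nabla f|}\ge0.
\]
Let $\zeta\in C_c^\infty(0,t_*)$. Then $\zeta(f)$ has compact support in $U$ by Proposition~\ref{prop:f}(b). By the coarea formula and $\operatorname{div}(v\nabla f)=\langle\nabla v,\nabla f\rangle$,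
\[
\int\zeta'm\,dt=\int_U\langle\nabla\zeta(f),v\nabla f\rangle=-\int_U\zeta(f)\langle\nabla v,\nabla f\rangle=-\int\zeta m_1\,dt.
\]
Likewise,
\[
\int\zeta'm_1\,dt=\int_U\langle\nabla\zeta(f),\nabla v\rangle=-\int_U\zeta(f)\Delta v=-\int\zeta m_2\,dt,
\]
where the last equality is the coarea formula on $\{\nabla f\ne0\}$ together with Lemma~\ref{lem:crit}. The same formula shows that $m,m_1,m_2$ are locally integrable. So $m$ agrees almost everywhere with a $C^1$ function whose derivative is locally absolutely continuous, with $m'=m_1$, $m''=m_2$ almost everywhere. Since the sets $\{f\le t\}$ are compact, the regular values form an open set on which the integrals $m$ and $m_1$ are continuous; so they agree with the $C^1$ function and its derivative at every regular value.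

For regular $t$, the divergence theorem on $\{f<t\}\supset D$ gives $m'(t)=\int_{\{f<t\}}\Delta v\ge\int_D\Delta v>0$. This is where the choice of $D$ and the assumption on $\Delta v$ enter; it corresponds to the constant $a$ in Proposition~\ref{prop:model}. By continuity $m'\ge\int_D\Delta v$ on $(0,t_*)$, and $m$, being strictly increasing and nonnegative, is positive. Dividing the square root of \eqref{eq:pointwise} by $|\nabla f|$, integrating over $\{f=t\}$ and applying the Cauchy--Schwarz inequality, we get $(m')^2\le m''(m+\kappa)$ almost everywhere. Therefore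
\[
\Big(\frac m{m'}\Big)'=1-\frac{mm''}{(m')^2}\le1-\frac m{m+\kappa}=\frac\kappa{m+\kappa}.\qedhere
\]
\end{proof}

If $\kappa=0$, \eqref{eq:ode} says that $(\log m)'$ is nondecreasing, as in Section~\ref{sec:model}. A bound $(m/m')'\le\vartheta$ gives $(\log m)'\ge(A+\vartheta t)^{-1}$ and growth like $t^{1/\vartheta}$. The trivial bound $\kappa\le m$ yields only $\vartheta=\frac12$ and $m\gtrsim t^2$, which cannot compete with the exponent $N$ in \eqref{eq:vdoubling} when $t\approx r^\sigma$ and $\sigma$ is small. We need $\vartheta$ arbitrarily small.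

\section{The normal component of $\alpha$ is small}\label{sec:kappa}

We bound $\kappa$ from above by a small multiple of $\sup v$, and $m$ from below by a fixed multiple of $\sup v$. The second bound says that the average $m$ is not much smaller than the maximum. It does not follow from a Harnack inequality for $v$, which is only subharmonic; we pass to the harmonic function with the same boundary values, for which the flux average does not depend on the level, and use the doubling property of $v$.

\begin{lemma}\label{lem:mlower}
For large $r$, $m(\mu^-(r))\ge c\sup_{B_{4r}}v$.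
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:size}(c) there is a regular value $t_0\in(\mu^+(r/2),\mu^-(r))$. The set $\Omega=\{f<t_0\}$ is relatively compact with smooth boundary $\{f=t_0\}$ and contains $B_{r/2}$. Let $w$ be harmonic in $\Omega$ with $w=v$ on $\partial\Omega$; then $w\ge v\ge0$ because $v$ is subharmonic. Let $t_1\in(0,\mu^-(r/4))$ be a regular value; then $t_1<t_0$ and $\{f=t_1\}\subset B_{r/4}$. With the normal $\nu=\nabla f/|\nabla f|$, Green's formula on $\{t_1<f<t_0\}$ reads
\[
\int_{\{f=t_0\}}\big(w|\nabla f|-t_0\,\partial_\nu w\big)=\int_{\{f=t_1\}}\big(w|\nabla f|-t_1\,\partial_\nu w\big),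
\]
and the integrals of $\partial_\nu w$ vanish since $w$ is harmonic on $\{f<t_0\}$ and on $\{f<t_1\}$. So $m(t_0)=\int_{\{f=t_1\}}w|\nabla f|\ge\inf_{B_{r/4}}w$. By (T3) on $B_{r/2}$ and \eqref{eq:vdoubling}, $\inf_{B_{r/4}}w\ge c\sup_{B_{r/4}}w\ge c\sup_{B_{r/4}}v\ge c\sup_{B_{4r}}v$. Finally $m(\mu^-(r))\ge m(t_0)$.
\end{proof}

Let $J_k=[\mu^-(2^k),\mu^-(2^{k+1}))$ be the interval of levels that corresponds to the scale $2^k$. The reason for the smallness of $\kappa$ is this. A coclosed form has zero flux through each level set, so $\alpha(\nabla f)$ has integral zero on every slab between two levels. By sublinear diameter growth, a slab of thickness $\varepsilon r$ lies in a ball of radius about $\varepsilon r$, while $\alpha(\nabla f)$ varies only on the scale $r$. The Poincar\'e inequality then gains the factor $\varepsilon^2$.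

\begin{lemma}\label{lem:kappa}
For every $\varepsilon=1/q$ with $q\ge20$ an integer there is $k_\varepsilon$ such that $\int_{J_k}\kappa/m\,dt\le C\varepsilon^2|J_k|$ for $k\ge k_\varepsilon$.
\end{lemma}

\begin{proof}
Let $r=2^k$ be so large that $C\tau(r/4)<4^{-n}\varepsilon^2$, with the constant of Proposition~\ref{prop:size}(b), and $\tau(r/4)\le\varepsilon/4$.

\emph{Slabs lie in small balls.} Put $s_j=r+j\varepsilon r$ for $-1\le j\le q$. By Proposition~\ref{prop:size}(b) with $a=\varepsilon r$, $\mu^+(s_{j-1})<\mu^-(s_j)$ for $0\le j\le q$. The slabs $S_j=\{\mu^-(s_j)\le f<\mu^-(s_{j+1})\}$, $0\le j<q$, partition $\{f\in J_k\}$. On $S_j$ we have $\mu^+(s_{j-1})<f<\mu^-(s_{j+1})$, so $s_{j-1}<\rho<s_{j+1}$ by Proposition~\ref{prop:f}(a), and each point of $S_j$ is within $2\varepsilon r$ of $\partial B_{s_{j-1}}$. This sphere has diameter at most $2r\tau(r/4)\le\varepsilon r/2$. Hence $S_j\subset B_{3\varepsilon r}(x_j)$ for any $x_j\in\partial B_{s_{j-1}}$.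

\emph{Zero mean.} Let $\xi=\alpha(\nabla f)$ on $U$, and let $\Phi(t)$ be minus the length of $[t,\infty)\cap[\mu^-(s_j),\mu^-(s_{j+1}))$. The function $\Phi(f)$ is Lipschitz, constant near $\bar D$, zero off $B_{s_{j+1}}$, and has gradient $1_{S_j}\nabla f$ almost everywhere. Since $\alpha$ is coclosed on $M$, $\int_{S_j}\xi=\int_M\langle\alpha,d\Phi(f)\rangle=0$. So, with $\bar\xi$ the mean of $\xi$ over $B_{3\varepsilon r}(x_j)$, (T2) gives
\[
\int_{S_j}\xi^2\le\int_{S_j}\xi^2+\bar\xi^2\operatorname{vol}S_j=\int_{S_j}|\xi-\bar\xi|^2\le C\varepsilon^2r^2\int_{B_{6\varepsilon r}(x_j)}|\nabla\xi|^2.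
\]
The ball $B_{6\varepsilon r}(x_j)$ lies in the shell $\{|\rho-s_{j-1}|<6\varepsilon r\}$. A point belongs to at most $12$ of these shells, and since $\varepsilon\le1/20$ they lie in $\{r-7\varepsilon r<\rho<2r+4\varepsilon r\}\subset\{r/2<\rho<3r\}$. Summing over $j$,
\[
\int_{\{f\in J_k\}}\xi^2\le C\varepsilon^2r^2\int_{\{r/2<\rho<3r\}}|\nabla\xi|^2.
\]

\emph{The gradient of $\xi$.} We have $|\nabla\xi|\le|\nabla\alpha||\nabla f|+|\alpha||\nabla df|$. Let $\zeta$ be a Lipschitz function of $\rho$, equal to $1$ on $\{r/2\le\rho\le3r\}$, supported in $\{r/4\le\rho\le4r\}$, with $0\le\zeta\le1$ and $|\nabla\zeta|\le4/r$. For a closed and coclosed form $\beta$ on $U$, (T6), integration by parts and $|\nabla|\beta|^2|\le2|\beta||\nabla\beta|$ give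
\[
2\int\zeta^2|\nabla\beta|^2\le\int\zeta^2\Delta|\beta|^2\le4\int\zeta|\nabla\beta|\,|\nabla\zeta||\beta|\le4\Big(\int\zeta^2|\nabla\beta|^2\Big)^{1/2}\Big(\int|\nabla\zeta|^2|\beta|^2\Big)^{1/2},
\]
so $\int\zeta^2|\nabla\beta|^2\le4\int|\nabla\zeta|^2|\beta|^2\le Cr^{-2}V(r)\sup_{\operatorname{supp}\zeta}|\beta|^2$. Applying this to $\beta=\alpha$ and $\beta=df$, and using Proposition~\ref{prop:size}(a),
\[
\int_{\{r/2<\rho<3r\}}|\nabla\xi|^2\le C\frac{V(r)}{r^2}\cdot\frac{b(r)^2}{r^2}\,\sup_{B_{4r}}v=C\frac{b(r)}{r^2}\sup_{B_{4r}}v.
\]

\emph{Conclusion.} By the coarea formula, $\int_{J_k}\kappa\,dt=\int_{\{f\in J_k\}}\xi^2\le C\varepsilon^2b(r)\sup_{B_{4r}}v$. On $J_k$ we have $m\ge m(\mu^-(r))\ge c\sup_{B_{4r}}v$ by Lemma~\ref{lem:mlower}, and $b(r)\le C|J_k|$ by Proposition~\ref{prop:size}(c).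
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:end}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
Fix $\varepsilon=1/q$, $q\ge20$, and let $t_1=\mu^-(2^{k_\varepsilon})$, with $k_\varepsilon$ so large that Proposition~\ref{prop:size} applies to $r=2^k$ for $k\ge k_\varepsilon$. The intervals $J_k$, $k\ge k_\varepsilon$, cover $[t_1,t_*)$. Let $t\in J_k$. By Proposition~\ref{prop:size}(c), $|J_k|\le Cb(2^k)\le C\mu^-(2^k)$, so $\mu^-(2^{k+1})\le C\mu^-(2^k)\le Ct$. The function $m/m'$ is locally absolutely continuous; integrating \eqref{eq:ode} from $t_1$ to $t$ and using Lemma~\ref{lem:kappa} on each $J_j$,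
\[
\frac m{m'}(t)\le\frac m{m'}(t_1)+C\varepsilon^2\sum_{j=k_\varepsilon}^k|J_j|\le A+C\varepsilon^2\mu^-(2^{k+1})\le A+\vartheta t,
\]
where $A=(m/m')(t_1)$ and $\vartheta=C_1\varepsilon^2$ with $C_1=C_1(n)$. Integrating $(\log m)'\ge(A+\vartheta t)^{-1}$ gives
\begin{equation}\label{eq:growth}
m(t)\ge m(t_1)\Big(\frac{A+\vartheta t}{A+\vartheta t_1}\Big)^{1/\vartheta}\ge a_\varepsilon\,t^{1/\vartheta}\qquad(t_1\le t<t_*)
\end{equation}
with $a_\varepsilon>0$.

Suppose that $V(R_i)\le\Lambda R_i^{2-\sigma}$ for some $\sigma>0$, $\Lambda<\infty$ and $R_i\to\infty$. By Proposition~\ref{prop:size}(c), $t_*>\mu^-(R_i)\ge cb(R_i)\ge c\Lambda^{-1}R_i^\sigma$; in particular $\mu^-(R_i)\ge t_1$ for large $i$. For regular $t<\mu^-(R_i)$, the level set $\{f=t\}$ lies in $B_{R_i}$ and $m(t)$ is an average of $v$ over it, so $m(t)\le C_\alpha R_i^N$ by \eqref{eq:vdoubling}. Letting $t\uparrow\mu^-(R_i)$ and using \eqref{eq:growth},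
\[
a_\varepsilon\big(c\Lambda^{-1}R_i^\sigma\big)^{1/\vartheta}\le C_\alpha R_i^N\qquad\text{for all large }i.
\]
Since $N$ and $C_1$ depend only on $n$, we may choose $\varepsilon$ at the outset so that $\sigma/\vartheta=\sigma/(C_1\varepsilon^2)>N$. Then the inequality fails as $i\to\infty$.
\end{proof}

Under the hypothesis of Theorem~\ref{thm:A}, Proposition~\ref{prop:main} forces $\Delta v\equiv0$, and this case was settled after Proposition~\ref{prop:alpha}. Theorem~\ref{thm:A} and Corollary~\ref{cor:answer} are proved.

\section{Finite covers and the proof of Theorem~\ref{thm:B}}\label{sec:B}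

Let $\Gamma$ be infinite. We apply Theorem~\ref{thm:A} to a finite cover whose fundamental group has a nonzero homomorphism to $\mathbb R$. The difficulty is that sublinear diameter growth must be shown to pass to the cover: a sphere upstairs lies near finitely many lifts of $\gamma$, and these might diverge from one another linearly.

\subsection*{The cover}
By Corollary~\ref{cor:split}, $\Gamma$ is finitely generated. By Milnor's theorem, a finitely generated fundamental group of a complete manifold with $\operatorname{Ric}\ge0$ has polynomial growth, and by Gromov's theorem a finitely generated group of polynomial growth has a nilpotent subgroup of finite index. The intersection $\Gamma'$ of its finitely many conjugates is normal, nilpotent and of finite index, hence infinite and finitely generated. Its abelianization is infinite: for the lower central series $\Gamma'=\Gamma'_1\supset\Gamma'_2\supset\cdots$, the commutator induces surjections $\Gamma'_1/\Gamma'_2\otimes\Gamma'_j/\Gamma'_{j+1}\to\Gamma'_{j+1}/\Gamma'_{j+2}$, so a finite abelianization would make all quotients, and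 with them $\Gamma'$, finite. An infinite finitely generated abelian group maps onto $\mathbb Z$, so there is a nonzero homomorphism $\chi:\Gamma'\to\mathbb R$.

Let $\pi':M'=\tilde M/\Gamma'\to M$, with finite deck group $F=\Gamma/\Gamma'$. Fix $p'$ over $p$, and let $\rho'=d(p',\cdot)$, $B'_r=B_r(p')$, $d_0=\max_{g\in F}d(p',gp')$ and $\bar\rho=\rho\circ\pi'$. The lift at $x'$ of a minimal segment from $\pi'(x')$ to $p$ ends at some $gp'$, so
\begin{equation}\label{eq:rhobar}
\bar\rho\le\rho'\le\bar\rho+d_0.
\end{equation}
The lift $\gamma'$ of $\gamma$ at $p'$ is a ray, because $\pi'$ does not increase distances. Lifting a minimal segment from $\pi'(x')$ to $\gamma(s)$ shows: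
\begin{equation}\label{eq:near}
\text{if }\bar\rho(x')=s,\text{ then }d(x',g\gamma'(s))\le\tau(s)s\text{ for some }g\in F.
\end{equation}
For $g\in F$ put $\delta_g(s)=d(\gamma'(s),g\gamma'(s))\le2s+d_0$.

\subsection*{Two lifted rays are asymptotically equal or opposite}
We recall the facts on limits that are needed. Pointed spaces $(X_i,x_i)$ converge to $(Y,y_0)$ in the pointed Gromov--Hausdorff sense if for each $R$ there are maps $B_R(x_i)\to Y$ with $x_i\mapsto y_0$ that distort distances by at most $\epsilon_i\to0$ and whose images come within $\epsilon_i$ of every point of $B_R(y_0)$. By (T1) and Gromov's precompactness theorem, every sequence of pointed complete $n$-manifolds with $\operatorname{Ric}\ge0$ has a convergent subsequence; the limits are proper geodesic spaces, and by a diagonal argument a sequence of such limits again subconverges to a limit of such manifolds. As in the Arzel\`a--Ascoli theorem, $1$-Lipschitz maps between, from or to the spaces of a convergent sequence subconverge if they move base points by bounded amounts. A \emph{line} is an isometric embedding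 of $\mathbb R$. By the Cheeger--Gromoll theorem, a complete manifold with $\operatorname{Ric}\ge0$ that contains a line splits isometrically as a product with $\mathbb R$; by the Cheeger--Colding theorem, a limit $T$ as above that contains a line is isometric to $\mathbb R\times T_0$ with $T_0$ a geodesic space.

\begin{lemma}\label{lem:02}
For each $g\in F$, $\delta_g(s)/s$ converges to $0$ or to $2$ as $s\to\infty$.
\end{lemma}

\begin{proof}
The idea is that a blow-down of $M'$ is a finite union of rays from one point, and that a shortcut between two of them away from that point would produce a branch point, which the splitting theorem excludes.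

Let $s_i\to\infty$ be such that $\delta_g(s_i)/s_i$ converges to some $\delta\in[0,2]$. After passing to a subsequence, $(s_i^{-1}M',p')\to(Y,y_0)$, each $g'\in F$ converges to an isometry of $Y$, which fixes $y_0$ since $d_0/s_i\to0$, and the curves $g'\gamma'(s_i\,\cdot)$ converge to rays $\gamma_{g'}$ from $y_0$. Put $\varrho=d(y_0,\cdot)$, so $\varrho(\gamma_{g'}(s))=s$. Every $y\in Y$ with $\varrho(y)=s>0$ is a limit of points $x_i'$ with $\rho'(x_i')/s_i\to s$; by \eqref{eq:rhobar}, \eqref{eq:near} and the finiteness of $F$, $y=\gamma_{g'}(s)$ for some $g'$. So $Y$ is the union of the rays $\gamma_{g'}$, and $\delta=d(\gamma_1(1),\gamma_g(1))$, where $1\in F$ is the identity.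

Suppose $0<\delta<2$, and let $\beta:[0,\delta]\to Y$ be a minimal segment from $\gamma_1(1)$ to $\gamma_g(1)$. The function $\varrho\circ\beta$ equals $1$ at both endpoints, so it attains its minimum or its maximum at an interior point $t_0$. Let $y=\beta(t_0)$ and $s_0=\varrho(y)$; as $y$ is within $\delta/2$ of an endpoint, $s_0\ge1-\delta/2>0$. Choose $g_0$ with $y=\gamma_{g_0}(s_0)$. Take $\epsilon_i\to0$ such that $(\epsilon_i^{-1}Y,y)$ converges to a space $T$, the curves $\beta(t_0+\epsilon_i\,\cdot)$ and $\gamma_{g_0}(s_0+\epsilon_i\,\cdot)$ converge to lines $\ell$ and $\ell'$ in $T$ (they are lines because $t_0$ is interior and $s_0>0$), and $(\varrho-s_0)/\epsilon_i$ converges to a $1$-Lipschitz function $\hat\varrho$ on $T$. The space $T$ is a limit of rescalings of $M'$, so $T=\mathbb R\times T_0$.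

We claim that $T$ is a finite union of $1$-Lipschitz images of $\mathbb R$. Pass to a subsequence such that for each $g'$ the numbers $d(\gamma_{g'}(s_0),y)/\epsilon_i$ either tend to infinity or stay bounded, and in the second case the curves $\gamma_{g'}(s_0+\epsilon_i\,\cdot)$ converge to a $1$-Lipschitz curve $\ell_{g'}:\mathbb R\to T$. A point of $T$ is a limit of points $y_i$ with $d(y_i,y)\le R\epsilon_i$. For some $g'$ and infinitely many $i$ we have $y_i=\gamma_{g'}(s_0+\epsilon_it_i)$, where $|t_i|\le R$ because $\varrho$ is $1$-Lipschitz. Then $d(\gamma_{g'}(s_0),y)\le2R\epsilon_i$, the second case holds for $g'$, and the point is $\ell_{g'}(t)$ for a limit point $t$ of $t_i$.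

So $T$ has $2$-dimensional Hausdorff measure zero. If $T_0$ had two points, it would contain a segment, and $T$ a flat strip of positive area. Hence $T_0$ is a point, $T$ is isometric to $\mathbb R$, and $T=\ell(\mathbb R)$. Since $t_0$ is a minimum or a maximum of $\varrho\circ\beta$, the function $\hat\varrho\circ\ell$, and so $\hat\varrho$ on $T$, is everywhere $\ge0$ or everywhere $\le0$. But $\hat\varrho(\ell'(t))=t$ takes both signs, a contradiction.

Thus every limit point of $\delta_g(s)/s$ as $s\to\infty$ is $0$ or $2$. The function is continuous and bounded on $[1,\infty)$, so by the intermediate value theorem its limit points form an interval, which must be a single point.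
\end{proof}

\begin{lemma}\label{lem:cover}
If $M'$ contains no line, then $M'$ has sublinear diameter growth with respect to $p'$.
\end{lemma}

\begin{proof}
Let $F_0=\{g\in F:\delta_g(s)/s\to0\}$. It is a subgroup, because $\delta_{gg'}\le\delta_g+\delta_{g'}$ and $\delta_{g^{-1}}=\delta_g$.

Suppose $F_0\ne F$. By Lemma~\ref{lem:02} there is $s_1$ such that $\tau(s_1)<1/10$ and $\delta_g(s)\ge s$ for $g\notin F_0$ and $s>s_1$. In $\{\bar\rho>s_1\}$ let $W_0$, respectively $W_1$, be the set of $x'$ such that $d(x',g\gamma'(s))<s/10$, where $s=\bar\rho(x')$, for some $g\in F_0$, respectively some $g\notin F_0$. These sets are open, and they cover $\{\bar\rho>s_1\}$ by \eqref{eq:near}. They are disjoint: a common point would give $g\in F_0$ and $g'\notin F_0$ with $\delta_{g^{-1}g'}(s)=d(g\gamma'(s),g'\gamma'(s))<s/5$, although $g^{-1}g'\notin F_0$. Both are unbounded, since they contain the points $g\gamma'(s)$, $s>s_1$, with $g\in F_0$, respectively $g\notin F_0$. A minimal segment from a point of $W_0$ to a point of $W_1$ must meet the compact set $\{\bar\rho\le s_1\}$; letting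 both endpoints tend to infinity, we obtain a line in $M'$ as a limit, contrary to the assumption.

So $F_0=F$. A point $x'\in\partial B'_s$ has $s':=\bar\rho(x')\in[s-d_0,s]$ by \eqref{eq:rhobar}, so by \eqref{eq:near}
\[
d(x',\gamma'(s))\le\tau(s-d_0)s+d_0+\max_{g\in F}\delta_g(s)=o(s),
\]
uniformly in $x'$. Hence $\operatorname{diam}\partial B'_s=o(s)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $M'$ contains a line, it splits off a factor $\mathbb R$, hence so does its universal cover $\tilde M$, and (a) holds. Otherwise Theorem~\ref{thm:A} applies to $M'$ and $\chi$ by Lemma~\ref{lem:cover}: either $\tilde M$ splits, or $\operatorname{vol}B'_r/r^{2-\sigma}\to\infty$ for every $\sigma>0$. In the second case, $\pi'(B'_r)\subset B_r$ and the fibers of $\pi'$ have $|F|$ points, so $\operatorname{vol}B'_r\le|F|V(r)$ and $V(r)\ge r^{2-\sigma}$ for $r\ge R_\sigma$. For $1\le r\le R_\sigma$ we have $V(r)\ge V(1)\ge V(1)R_\sigma^{-2}r^{2-\sigma}$. This proves (b). If $\operatorname{Ric}>0$ at one point, (a) is impossible, because in $\mathbb R\times M_0$ the Ricci curvature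 vanishes everywhere in the direction of $\mathbb R$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{NPZ} Dimitri Navarro, Jiayin Pan, Xingyu Zhu, \emph{Complete manifolds with nonnegative Ricci curvature and slow relative volume growth}, arXiv:2604.14537 (2026).
\end{thebibliography}
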